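\title{Unipotent groups of automorphisms of affine varieties}

\begin{abstract}
Let $X$ be an affine variety over an algebraically closed field of characteristic zero. We prove that every subgroup of $\operatorname{Aut}(X)$ consisting of unipotent elements is contained in the union of a countable increasing chain of unipotent algebraic subgroups. This answers a question of Perepechko. Reduction modulo $p$ shows that such a group is solvable, and an induction on transcendence degree shows that its finitely generated subgroups act locally finitely on the coordinate ring. For irreducible $X$ we also give a sharp bound for the derived length, prove the analogous statement for Lie rings of locally nilpotent derivations, and describe the maximal unipotent subgroups through their logarithms.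
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

A group of matrices all of whose elements are unipotent is a very restricted object.

\medskip
\noindent\textbf{Kolchin's theorem.} \emph{Let $W\neq0$ be a finite-dimensional vector space over a field $Q$, and let $\Gamma\subset GL(W)$ be a subgroup such that $\gamma-1$ is nilpotent for every $\gamma\in\Gamma$. Then $\Gamma$ fixes a nonzero vector.}
\medskip

Passing repeatedly to the quotient by the fixed vectors, one finds a basis in which $\Gamma$ is unitriangular, so $\Gamma$ is nilpotent. The field is arbitrary: the fixed vectors are the solutions of a homogeneous linear system with coefficients in $Q$, so the statement over an algebraic closure implies it over $Q$. Nothing is assumed about $\Gamma$ beyond the unipotence of its elements, and the conclusion places $\Gamma$ inside a unipotent algebraic group. This paper proves the analogue for automorphism groups of affine varieties.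

Let $\mathbb K$ be an algebraically closed field of characteristic zero and $X$ an irreducible affine variety over $\mathbb K$. We identify $\operatorname{Aut}(X)$ with the group of $\mathbb K$-algebra automorphisms of $\mathbb K[X]$ by $\varphi\mapsto(\varphi^*)^{-1}$, and we describe automorphisms by their effect on functions. The group $\operatorname{Aut}(X)$ is an ind-group: it is an increasing union of affine varieties formed by the automorphisms of bounded degree, and an \emph{algebraic subgroup} is a closed subgroup of bounded degree (Section~\ref{sec:ind} recalls the details). An element of $\operatorname{Aut}(X)$ is \emph{unipotent} if it lies in a unipotent algebraic subgroup. A subgroup $U\subset\operatorname{Aut}(X)$ is \emph{unipotent} if all its elements are; it is an abstract subgroup, not assumed closed. A subgroup is \emph{nested} if it is the union of a countable chain $G_1\subset G_2\subset\cdots$ of algebraic subgroups, and \emph{nested unipotent} if all $G_i$ can be taken unipotent. A derivation $\partial$ of $\mathbb K[X]$ is \emph{locally nilpotent} (an LND) if every function is killed by some power of $\partial$. The maps $\exp$ and $\log$ are mutually inverse bijections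 between the set $\operatorname{LND}(\mathbb K[X])$ and the set of unipotent elements (Corollary~\ref{cor:unip}).

Two examples in the plane show what form an analogue of Kolchin's theorem can take and where the difficulty lies.

\begin{example}\label{ex:shear}
For $f\in\mathbb K[x]$ let $\tau_f$ be the automorphism $x\mapsto x$, $y\mapsto y+f$ of $\mathbb K[x,y]$. Then $\tau_f\tau_g=\tau_{f+g}$ and $\tau_f=\exp(f\partial_y)$. For $n\ge1$ the group $G_n=\{\tau_f:\deg f\le n\}$ preserves the span of $1,x,\dots,x^n,y$ and acts on it as a closed group of unitriangular matrices; it is a unipotent algebraic subgroup. The union $\bigcup_nG_n$ is nested unipotent, and it lies in no algebraic subgroup because its degrees are unbounded. So the unipotent algebraic group of Kolchin's theorem has to be replaced by something larger, and nested unipotent groups are the first candidates.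
\end{example}

\begin{example}\label{ex:henon}
Let $\tau=\tau_{x^2}$, let $\sigma$ be the automorphism $x\mapsto x+y^2$, $y\mapsto y$, and let $h=\tau\sigma$. Both $\tau$ and $\sigma$ are unipotent. With $p_n=h^n(x)$ and $q_n=h^n(y)$ we have $q_{n+1}=q_n+p_n^2$ and $p_{n+1}=p_n+q_{n+1}^2$, so by induction $\deg p_n=4^n\ge\deg q_n$. Thus $h$ lies in no algebraic subgroup, and $\langle\sigma,\tau\rangle$ is not unipotent.
\end{example}

If $U$ lies in a nested unipotent group $\bigcup_iG_i$, then any finite subset of $U$ lies in one $G_i$, so the group that it generates has bounded degree. Example~\ref{ex:henon} shows that unipotent generators do not guarantee this. If all words in the generators are unipotent, each word has powers of bounded degree, but the bound depends on the word, and there is no evident finite-dimensional space on which to apply Kolchin's theorem. Perepechko \cite{Per}, working over an uncountable field $\mathbb K$, left the following question open and proved the inclusion under additional hypotheses.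

\begin{quote}
\emph{Is every unipotent subgroup of $\operatorname{Aut}(X)$ contained in a nested unipotent subgroup?}
\end{quote}

\subsection*{Results}

The answer is yes, and uncountability of $\mathbb K$ is not needed.

\begin{theorem}\label{thm:main}
Let $X$ be an irreducible affine variety over an algebraically closed field $\mathbb K$ of characteristic zero. Every unipotent subgroup of $\operatorname{Aut}(X)$ is contained in a nested unipotent subgroup.
\end{theorem}

A \emph{Lie subring} of $\operatorname{Der}_{\mathbb K}(\mathbb K[X])$ is an additive subgroup closed under the bracket; a \emph{Lie subalgebra} is a Lie subring that is a $\mathbb K$-subspace. We write $\mathbb K[X]^U$ for the invariants of a group $U$, and $\mathbb K[X]^L$ for the common kernel of a set $L$ of derivations.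

\begin{theorem}\label{thm:more}
Let $\mathbb K$ and $X$ be as in Theorem~\ref{thm:main}, and let $U\subset\operatorname{Aut}(X)$ be a unipotent subgroup.
\begin{itemize}
\item[(a)] Every finitely generated subgroup of $U$ is contained in a unipotent algebraic subgroup, and so it is nilpotent. There is a smallest nested unipotent subgroup containing $U$.
\item[(b)] The group $U$ is solvable of derived length at most $r=\dim X-\operatorname{trdeg}_{\mathbb K}\mathbb K[X]^U\le\dim X$. The bound is sharp: for all integers $0\le r\le d$ there is a unipotent subgroup $T\subset\operatorname{Aut}(\mathbb A^d)$ of derived length exactly $r$ with $\operatorname{trdeg}_{\mathbb K}\mathbb K[\mathbb A^d]^T=d-r$.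
\item[(c)] Every Lie subring $L\subset\operatorname{Der}_{\mathbb K}(\mathbb K[X])$ consisting of LNDs is solvable of derived length at most $\dim X-\operatorname{trdeg}_{\mathbb K}\mathbb K[X]^L$. Its span $\mathbb KL$ consists of LNDs and is the union of a countable chain of finite-dimensional nilpotent Lie algebras, and $\exp(\mathbb KL)$ is a nested unipotent subgroup.
\item[(d)] The map $U\mapsto\log U$ is a bijection from the set of maximal unipotent subgroups of $\operatorname{Aut}(X)$ onto the set of maximal elements among the Lie subalgebras contained in $\operatorname{LND}(\mathbb K[X])$. Every unipotent subgroup lies in a maximal one, and all maximal ones are nested.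
\item[(e)] Theorem~\ref{thm:main} and the first statement of \textup{(a)} also hold for reduced, possibly reducible, affine $X$.
\end{itemize}
\end{theorem}

\subsection*{Outline of the proof}

Section~\ref{sec:red} reduces Theorem~\ref{thm:main} to one finiteness statement: under a finitely generated unipotent group, the orbit of every function spans a finite-dimensional space. To prove it by induction one needs a normal subgroup to start from, and an abstract unipotent group offers none. Section~\ref{sec:solv} supplies one: modulo a prime $p$ the group acts on the $\mathbb F_p$-points through a $p$-group with small orbits, which forces solvability. Section~\ref{sec:lf} uses an abelian normal subgroup to filter the coordinate ring over its ring of invariants and proves the finiteness statement by induction on transcendence degree. Section~\ref{sec:groups} deduces Theorem~\ref{thm:main} and parts (a), (b), (e). Section~\ref{sec:lie} carries the method over to Lie rings and proves (c), from which (d) follows in Section~\ref{sec:max}.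

\subsection*{Conventions}

Throughout, $k$ is an arbitrary field of characteristic zero; the auxiliary results are needed over fields that are not algebraically closed. Rings are commutative with $1$, except for Lie rings and associative algebras of operators. The derived series of a group or Lie ring $\Gamma$ is $\Gamma^{(0)}=\Gamma$, $\Gamma^{(i+1)}=[\Gamma^{(i)},\Gamma^{(i)}]$, and $[a,b]=aba^{-1}b^{-1}$ in a group. With the identification $\varphi\mapsto\varphi^*$ instead of ours, $\log$ changes by a sign, which affects none of the statements.

\section{Reduction to local finiteness}\label{sec:red}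

\subsection{Logarithms}

Let $M$ be a $k$-vector space. An operator $\partial$ on $M$ is \emph{locally nilpotent} if every vector is killed by a power of $\partial$, and $\gamma$ is \emph{locally unipotent} if $\gamma-1$ is locally nilpotent. A group acts \emph{unipotently} on a $k$-algebra if it acts by $k$-algebra automorphisms that are locally unipotent. If $\Sigma$ is a set of operators on $M$, or a group or Lie ring acting $k$-linearly, then $M$ is \emph{locally finite} under $\Sigma$ if every vector lies in a finite-dimensional $\Sigma$-stable subspace. For $\gamma$ locally unipotent and $\partial$ locally nilpotent the series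
\[
\log\gamma=\sum_{j\ge1}\frac{(-1)^{j-1}}{j}(\gamma-1)^j,\qquad \exp\partial=\sum_{j\ge0}\frac{\partial^j}{j!}
\]
are finite on each vector.

\begin{lemma}\label{lem:log}
Let $B$ be a $k$-algebra.
\begin{itemize}
\item[(i)] The maps $\log$ and $\exp$ are mutually inverse bijections between the locally unipotent automorphisms of $B$ and the LNDs of $B$, and $\gamma^n=\exp(n\log\gamma)$ for $n\in\mathbb Z$.
\item[(ii)] A $\gamma$-stable subspace is stable under $\log\gamma$, a $\partial$-stable subspace is stable under $\exp\partial$, and $\ker\log\gamma=B^\gamma$.
\item[(iii)] We have $\log(\sigma\gamma\sigma^{-1})=\sigma(\log\gamma)\sigma^{-1}$ for every automorphism $\sigma$, and logarithms of commuting automorphisms commute.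
\end{itemize}
\end{lemma}

\begin{proof}
If $(\gamma-1)^Nf=0$, the span of the vectors $(\gamma-1)^jf$, $j<N$, is $\gamma$-stable and killed by $(\gamma-1)^N$, so identities between power series in $t=\gamma-1$ hold on it. Hence $\partial=\log\gamma$ is locally nilpotent and $\gamma^n=\exp(n\partial)$. In the same way $\exp\partial$ is locally unipotent and $\log\exp\partial=\partial$ for locally nilpotent $\partial$. If $\gamma$ is an automorphism, both sides of $\gamma^n(fg)=\gamma^n(f)\gamma^n(g)$ are polynomials in $n$ with coefficients in $B$ that agree on $\mathbb Z$; the coefficients of $n$ give $\partial(fg)=\partial(f)g+f\partial(g)$. Conversely, if $\partial$ is an LND, the Leibniz formula $\partial^n(fg)/n!=\sum_{i+j=n}(\partial^if/i!)(\partial^jg/j!)$ shows that $\exp\partial$ is multiplicative, and $\exp(-\partial)$ is its inverse. This proves (i). Part (ii) and the conjugation formula are read off the series. If $\gamma\gamma'=\gamma'\gamma$, the formula shows that $\log\gamma$ commutes with $\gamma'$, hence with the series $\log\gamma'$.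
\end{proof}

\begin{lemma}\label{lem:alg}
Let $B$ be a domain over $k$ and $\partial\in\operatorname{Der}_k(B)$. Every $b\in B$ that is algebraic over $\ker\partial$ lies in $\ker\partial$. Consequently a derivation vanishing on a transcendence basis of $B$ is zero, and if $\partial\neq0$ and $\operatorname{trdeg}_kB<\infty$, then $\operatorname{trdeg}_k\ker\partial<\operatorname{trdeg}_kB$.
\end{lemma}

\begin{proof}
Let $P\ne0$ be a polynomial over $\ker\partial$ of minimal degree with $P(b)=0$. Then $\deg P\geq1$, and $P'\neq0$ because the characteristic is zero, so $P'(b)\ne0$ by minimality. From $0=\partial(P(b))=P'(b)\,\partial b$ we get $\partial b=0$. In both consequences, the hypothesis to be refuted makes $B$ algebraic over the subalgebra $\ker\partial$.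
\end{proof}

\subsection{The ind-group $\operatorname{Aut}(X)$}\label{sec:ind}

For the rest of Section~\ref{sec:red}, $X$ is reduced and affine, possibly reducible, $A=\mathbb K[X]$, and the definitions of the introduction are used verbatim. Call a finite-dimensional subspace $F\subset A$ a \emph{frame} if it contains $1$ and generates $A$. Let $F^n$ be the span of the $n$-fold products of elements of $F$, so that $F\subset F^2\subset\cdots$ exhaust $A$, and put
\[
\operatorname{Aut}_n=\{g\in\operatorname{Aut}(X): gF\subset F^n,\ g^{-1}F\subset F^n\}.
\]
The map $g\mapsto(g|_F,g^{-1}|_F)$ identifies $\operatorname{Aut}_n$ with a closed subvariety of $\operatorname{Hom}(F,F^n)^2$, and $\operatorname{Aut}_n$ is closed in $\operatorname{Aut}_{n+1}$. A subset of $\operatorname{Aut}(X)$ is closed in the \emph{ind-topology} if its intersection with each $\operatorname{Aut}_n$ is Zariski closed. An \emph{algebraic subgroup} is a closed subgroup contained in some $\operatorname{Aut}_n$. We use four standard facts.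
\begin{itemize}
\item[(A1)] The ind-topology and the notion of algebraic subgroup do not depend on the frame.
\item[(A2)] An algebraic subgroup $G$ is a linear algebraic group, and $A$ is a rational $G$-module: every $f\in A$ lies in a finite-dimensional $G$-stable subspace $W$ such that $G\to GL(W)$ is a homomorphism of algebraic groups. Such a homomorphism has closed image, and it maps a unipotent group to a group of unipotent operators.
\item[(A3)] The stabilizer $\operatorname{St}(F)=\{g:gF=F\}$ equals $\operatorname{Aut}_1$, so it is an algebraic subgroup. If $I$ is the kernel of $\operatorname{Sym}F\to A$, restriction to $F$ identifies $\operatorname{St}(F)$ with $\{g\in GL(F):gI=I\}$. This subgroup is closed in $GL(F)$, being the common stabilizer of the finite-dimensional spaces $I\cap\operatorname{Sym}^{\le j}F$.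
\item[(A4)] For a vector space with a chosen finite basis, $\exp$ is an isomorphism of varieties from the strictly triangular matrices onto the unitriangular group, and $G\mapsto\log G=\operatorname{Lie}G$ is a bijection from the closed subgroups of the unitriangular group onto the Lie subalgebras of the strictly triangular matrices, with inverse $\mathfrak g\mapsto\exp\mathfrak g$. This uses characteristic zero.
\end{itemize}
By (A1) we may always use a frame adapted to the group at hand.

\begin{lemma}\label{lem:closure}
Let $\Gamma\subset\operatorname{Aut}(X)$ be a subgroup that acts unipotently on $A$, with $A$ locally finite under $\Gamma$. Then the closure $\overline\Gamma$ of $\Gamma$ in $\operatorname{Aut}(X)$ is a unipotent algebraic subgroup.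
\end{lemma}

\begin{proof}
The sum of finite-dimensional stable subspaces containing $1$ and the finitely many generators of $A$ is a $\Gamma$-stable frame $F$. By (A3), $\overline\Gamma$ is the Zariski closure of $\Gamma$ in $\operatorname{St}(F)\subset GL(F)$, hence an algebraic subgroup. By Kolchin's theorem $\Gamma$ is unitriangular in some basis of $F$. The unitriangular group is closed, so it contains $\overline\Gamma$.
\end{proof}

\begin{corollary}\label{cor:unip}
An element of $\operatorname{Aut}(X)$ is unipotent if and only if it is locally unipotent on $A$. The map $\log$ is a bijection from the unipotent elements onto $\operatorname{LND}(A)$, with inverse $\exp$.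
\end{corollary}

\begin{proof}
A unipotent element is locally unipotent by (A2). If $u$ is locally unipotent, each $f\in A$ lies in the finite-dimensional span of the $(u-1)^jf$, on which all powers $u^n$, $n\in\mathbb Z$, act unipotently; apply Lemma~\ref{lem:closure} to $\langle u\rangle$. The last statement is Lemma~\ref{lem:log}(i).
\end{proof}

Thus a subgroup is unipotent exactly when it acts unipotently on $A$, and from now on the hypothesis is used only in this form.

\begin{lemma}\label{lem:lie}
\begin{itemize}
\item[(i)] If $G\subset\operatorname{Aut}(X)$ is a unipotent algebraic subgroup, then $\log G$ is a finite-dimensional Lie subalgebra of $\operatorname{Der}_{\mathbb K}(A)$.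
\item[(ii)] Let $\mathfrak g\subset\operatorname{Der}_{\mathbb K}(A)$ be a Lie subalgebra that preserves a frame $F$ and is strictly triangular in some basis of $F$. Then $\mathfrak g$ is finite-dimensional and nilpotent, it consists of LNDs, and $\exp\mathfrak g$ is a unipotent algebraic subgroup.
\end{itemize}
\end{lemma}

\begin{proof}
A derivation is determined by its values on a frame $F$, because $F$ generates $A$.

(i) By (A2) there is a $G$-stable frame $F$, and $G|_F$ is a closed group of unipotent operators. By Kolchin's theorem and (A4), $\log(G|_F)$ is a Lie subalgebra of $\operatorname{End}(F)$. For $g\in G$ we have $(\log g)|_F=\log(g|_F)$. Let $D_1,D_2\in\log G$ and $c\in\mathbb K$, and let $D$ be $D_1+cD_2$ or $[D_1,D_2]$. Then $D|_F\in\log(G|_F)$, so $D|_F=(\log g)|_F$ for some $g\in G$, and $D=\log g$. Restriction embeds $\log G$ in $\operatorname{End}(F)$, so it is finite-dimensional.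

(ii) Restriction to $F$ embeds $\mathfrak g$ in the Lie algebra of strictly triangular matrices, which is finite-dimensional and nilpotent. For $D\in\mathfrak g$ the elements of $A$ killed by a power of $D$ form a subalgebra by the Leibniz formula, and it contains $F$; so $D$ is an LND. Finally $\exp\mathfrak g\subset\operatorname{St}(F)$ restricts to $\exp(\mathfrak g|_F)$, a closed subgroup of the unitriangular group by (A4), and (A3) applies.
\end{proof}

\subsection{Countable chains}

Suppose every finitely generated subgroup of $U$ lies in a unipotent algebraic group. If $U$ is uncountable, these groups form an uncountable directed family, while a nested group requires a countable chain. Countably many group elements cannot exhaust $U$. Logarithms turn the groups into subspaces of a vector space of countable dimension, where countably many vectors suffice.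

\begin{lemma}\label{lem:chain}
Let $\mathcal G$ be a nonempty family of unipotent algebraic subgroups of $\operatorname{Aut}(X)$, directed under inclusion, with union $H$. Then $H$ is the union of a chain $G_1\subset G_2\subset\cdots$ of members of $\mathcal G$. In particular, $H$ is nested unipotent, and $\log H$ is a Lie subalgebra contained in $\operatorname{LND}(A)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lie}(i), $\log H=\bigcup_{G\in\mathcal G}\log G$ is a directed union of Lie subalgebras, hence a Lie subalgebra. If $a_1,\dots,a_m$ generate $A$, then $D\mapsto(Da_1,\dots,Da_m)$ embeds $\operatorname{Der}_{\mathbb K}(A)$ in $A^m$, which has countable dimension since the monomials in the $a_i$ span $A$. Let $b_1,b_2,\dots$ span $\log H$. Choose $G_1\in\mathcal G$ with $b_1\in\log G_1$ and, inductively, $G_i\in\mathcal G$ containing $G_{i-1}$ with $b_i\in\log G_i$. Then $\bigcup_i\log G_i$ is a subspace containing all $b_i$, so it equals $\log H$. Applying $\exp$ gives $\bigcup_iG_i=H$.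
\end{proof}

\begin{proposition}\label{prop:hull}
Let $U\subset\operatorname{Aut}(X)$ be a unipotent subgroup such that $A$ is locally finite under every finitely generated subgroup $\Gamma\subset U$. Then each $\overline\Gamma$ is a unipotent algebraic subgroup, and $\widetilde U=\bigcup_\Gamma\overline\Gamma$ is the smallest nested unipotent subgroup containing $U$.
\end{proposition}

\begin{proof}
The first claim is Lemma~\ref{lem:closure}. The family of the $\overline\Gamma$ is directed, since $\overline{\Gamma_1}$ and $\overline{\Gamma_2}$ lie in $\overline{\langle\Gamma_1,\Gamma_2\rangle}$. So $\widetilde U$ is nested unipotent by Lemma~\ref{lem:chain}, and it contains $U$. Let $\bigcup_jH_j$ be any nested unipotent group containing $U$. The finitely many generators of a given $\Gamma$ lie in one $H_j$, which is a closed subgroup, so $\overline\Gamma\subset H_j$. Hence $\widetilde U\subset\bigcup_jH_j$.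
\end{proof}

It remains to verify the hypothesis of Proposition~\ref{prop:hull}.

\section{Solvability by reduction modulo $p$}\label{sec:solv}

Unipotence in characteristic zero becomes $p$-power order modulo $p$. Let $\gamma$ be an automorphism of an abelian group $C$, let $a\in C$ satisfy $(\gamma-1)^Na=0$, and let $p^l\ge N$. Expanding $\gamma^{p^l}=(1+(\gamma-1))^{p^l}$ and using $p\mid\binom{p^l}{j}$ for $0<j<p^l$, we get
\begin{equation}\label{eq:cong}
\gamma^{p^l}a-a=\sum_{0<j<N}\binom{p^l}{j}(\gamma-1)^ja\in pC .
\end{equation}
A finite $p$-group is nilpotent, but its derived length is not bounded in general. A bound comes from the size of the orbits.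

\begin{lemma}\label{lem:pgroup}
Let a finite $p$-group $G$ act transitively on a set $Y$ with $p^e$ elements. Then $G^{(e)}$ acts trivially on $Y$.
\end{lemma}

\begin{proof}
We induct on $e$; for $e=0$ there is nothing to prove. Let $e\ge1$. The stabilizer $G_y$ of a point $y$ is a proper subgroup, so it lies in a maximal subgroup $M$, and a maximal subgroup of a finite $p$-group is normal of index $p$. The orbit $My$ has $[M:G_y]=p^{e-1}$ elements. As $M$ is normal and $G$ is transitive, every $M$-orbit is a translate $gMy$ and has the same size. By induction $M^{(e-1)}$ acts trivially on each $M$-orbit, hence on $Y$. Since $G/M$ is cyclic, $G^{(1)}\subset M$, and so $G^{(e)}\subset M^{(e-1)}$.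
\end{proof}

\begin{example}\label{ex:plane}
The whole argument is visible for the plane with integer coefficients. Let $\Gamma$ be a group of automorphisms of $\mathbb Z[x,y]$ that acts unipotently on $\mathbb Q[x,y]$. For each prime $p$, the group $\Gamma$ permutes the set $\mathbb F_p^2$ of ring homomorphisms $\mathbb Z[x,y]\to\mathbb F_p$. By \eqref{eq:cong} for $a=x$ and $a=y$, every $\gamma$ induces a permutation of $p$-power order, so $\Gamma$ acts through a $p$-group. The orbits have $1$, $p$ or $p^2$ elements, and Lemma~\ref{lem:pgroup} shows that $\Gamma^{(2)}$ acts trivially. Let $w\in\Gamma^{(2)}$ and $h=w(x)-x$. For $(a,b)\in\mathbb Z^2$ the integer $h(a,b)$ is divisible by every prime, so $h$ vanishes on $\mathbb Z^2$ and $h=0$. The same holds for $y$, so $w=1$ and $\Gamma^{(2)}=1$.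

Orbits of size $p^2$ occur. For $\gamma:x\mapsto x+1$, $y\mapsto y+x^{p-1}$ we have $\gamma^p(x)=x+p$ and $\gamma^p(y)=y+\sum_{i=0}^{p-1}(x+i)^{p-1}$. At a point of $\mathbb F_p^2$ the sum has $p-1$ terms equal to $1$ and one equal to $0$, so $\gamma^p$ shifts the second coordinate by a nonzero constant, and $\gamma$ permutes $\mathbb F_p^2$ in one cycle.
\end{example}

Two things change in general. The coefficients lie in a finitely generated ring $R$, and we need homomorphisms from it to the prime field $\mathbb F_p$ itself: over $\mathbb F_{p^f}$ there are about $p^{fd}$ points in dimension $d$, and Lemma~\ref{lem:pgroup} would only give the bound $fd$, which depends on the point. Also, the number of $\mathbb F_p$-points is now at most $cp^d$ for a constant $c$, so $p$ must be large. The next lemma meets both needs.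

\begin{lemma}\label{lem:primes}
Let $C\supset\mathbb Z$ be a domain that is finitely generated as a ring. For infinitely many primes $p$ there is a ring homomorphism $C\to\mathbb F_p$.
\end{lemma}

\begin{proof}
The quotient of the nonzero finitely generated $\mathbb Q$-algebra $C\otimes\mathbb Q$ by a maximal ideal is a number field by the Nullstellensatz. Write it as $\mathbb Q(\alpha)$ with $\alpha$ an algebraic integer, with monic minimal polynomial $P\in\mathbb Z[T]$. The images of the finitely many generators of $C$ are polynomials in $\alpha$ with a common denominator $s\ge1$, so $C$ maps to $\mathbb Z[\alpha][1/s]\cong\mathbb Z[1/s][T]/(P)$. This ring maps to $\mathbb F_p$ whenever $p\nmid s$ and $P$ has a root modulo $p$. By Schur's theorem $P$ has a root modulo infinitely many primes. We recall the reason. If $P(0)=0$, every prime works. Otherwise let $c_0=P(0)$ and let $n\geq2$ be any integer. The nonconstant polynomial $P(c_0nt)/c_0\in\mathbb Z[t]$ has all its values congruent to $1$ modulo $n$, and some value is not $\pm1$; a prime divisor of that value is prime to $n$ and divides a value of $P$.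
\end{proof}

\begin{proposition}\label{prop:solv}
Let $A$ be a finitely generated $k$-algebra that is a domain of dimension $d$, and let $\Gamma$ be a group acting faithfully and unipotently on $A$. Then $\Gamma^{(d)}=1$.
\end{proposition}

\begin{proof}
An element of $\Gamma^{(d)}$ is a word in iterated commutators of finitely many elements, so it lies in $\Gamma_0^{(d)}$ for a finitely generated subgroup $\Gamma_0$. We may therefore assume that $\Gamma$ is finitely generated.

\emph{A model over a finitely generated ring.} Let $A=k[a_1,\dots,a_m]$. By Noether normalization there are algebraically independent $y_1,\dots,y_d\in A$ such that each $a_i$ is a root of a monic polynomial $P_i$ over $k[y_1,\dots,y_d]$; let $c=\prod_i\deg P_i$. Write the $y_j$ and the elements $\gamma^{\pm1}(a_i)$, for $\gamma$ in a finite generating set of $\Gamma$, as polynomials in the $a_i$. Let $R\subset k$ be the subring generated by the coefficients of these polynomials and by the coefficients in $k$ of the $P_i$. Then $A_R=R[a_1,\dots,a_m]\subset A$ is a finitely generated ring containing the $y_j$, the group $\Gamma$ acts on it by $R$-automorphisms, and $P_i\in R[y_1,\dots,y_d][T]$.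

\emph{Counting points.} For a homomorphism $\varphi:R\to\mathbb F_p$ let $X_\varphi$ be the set of ring homomorphisms $x:A_R\to\mathbb F_p$ with $x|_R=\varphi$. Such an $x$ is determined by the values $x(a_i)$. There are at most $p^d$ choices for $(x(y_1),\dots,x(y_d))$, and each choice determines monic polynomials over $\mathbb F_p$ of degrees $\deg P_i$ of which the $x(a_i)$ are roots. Hence $|X_\varphi|\le cp^d$. The group $\Gamma$ acts on $X_\varphi$ by $\gamma\cdot x=x\circ\gamma^{-1}$.

\emph{The action for $p>c$.} Given $\gamma\in\Gamma$, choose $N$ with $(\gamma-1)^Na_i=0$ for all $i$, and $l$ with $p^l\ge N$. By \eqref{eq:cong}, $\gamma^{p^l}a_i-a_i\in pA_R$, so $x\circ\gamma^{p^l}=x$ for all $x\in X_\varphi$. Every element of the image of $\Gamma$ in the symmetric group of $X_\varphi$ thus has $p$-power order, and the image is a $p$-group by Cauchy's theorem. Each orbit has $p^e$ elements with $p^e\le cp^d<p^{d+1}$, so $e\le d$. By Lemma~\ref{lem:pgroup}, $\Gamma^{(d)}$ acts trivially on $X_\varphi$.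

\emph{Conclusion.} Suppose $1\neq w\in\Gamma^{(d)}$. By faithfulness $h=w(a_i)-a_i\ne0$ for some $i$. Lemma~\ref{lem:primes}, applied to the domain $A_R[1/h]$, gives a prime $p>c$ and a homomorphism $x:A_R\to\mathbb F_p$ with $x(h)\neq0$. Then $x\in X_\varphi$ for $\varphi=x|_R$, so $x\circ w=x$ and $x(h)=0$, a contradiction.
\end{proof}

Unipotence of \emph{all} elements is what makes the image a $p$-group. Unipotent generators are not enough: $SL_2(k)$ is generated by unipotent matrices, acts faithfully on $k[x,y]$, and is not solvable. Finite generation of $A$ is used for the model $A_R$, and characteristic zero for the supply of primes.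

\section{Local finiteness}\label{sec:lf}

A solvable group $\Gamma\ne1$ has an abelian normal subgroup $\Delta\ne1$, the last nontrivial term of its derived series. The logarithms of its elements are commuting LNDs. Their common kernel $S$ has smaller transcendence degree, and they define a filtration of the ring whose quotients are $S$-modules of finite rank.

\begin{example}\label{ex:filt}
Let $B=k[x,y]$ and $\Gamma=\langle a,b\rangle$, where $a:x\mapsto x+1$, $y\mapsto y$ and $b=\tau_{x^2}$ in the notation of Example~\ref{ex:shear}. Since $a\tau_fa^{-1}=\tau_{a(f)}$, we get $[a,b]=\tau_{2x+1}$, and $\Delta=\Gamma^{(1)}$ also contains the conjugate $\tau_{2x+3}$ and the quotient $\tau_2$. The elements $\tau_f\in\Gamma$ with $\deg f\le1$ form a normal subgroup containing $[a,b]$, hence containing $\Delta$. So $\Delta$ is abelian, $\log\Delta$ spans $V=k\partial_y+kx\partial_y$, and $S=k[x]$. The polynomials killed by all products of $m$ elements of $V$ form the space $B_m$ of polynomials of degree less than $m$ in $y$, and $B_m/B_{m-1}$ is free of rank one over $S$, generated by $y^{m-1}$. The elements $\tau_f$ act trivially on this quotient, so $\Gamma$ acts on it through the cyclic group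 generated by $a$, which is locally finite. To lift local finiteness from the quotients to $B$, follow $y\in B_2$. Its class is fixed, and the generators produce the error terms $a^{\pm1}y-y=0$ and $b^{\pm1}y-y=\pm x^2$ in $B_1$. These lie in the stable span of $1,x,x^2$, so the span of $1,x,x^2,y$ is stable. With infinitely many generators, as in the group of all $\tau_f$, there are infinitely many error terms, and local finiteness fails.
\end{example}

The two mechanisms of the example are general.

\begin{lemma}\label{lem:ext}
Let $\Sigma$ be a finite set of operators on a $k$-vector space $M$ and $M'\subset M$ a $\Sigma$-stable subspace. If $M'$ and $M/M'$ are locally finite under $\Sigma$, so is $M$. In particular this holds for the action of a finitely generated group or Lie ring.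
\end{lemma}

\begin{proof}
Let $f\in M$. Its class lies in a finite-dimensional stable subspace $\overline W\subset M/M'$. Let $W\ni f$ be a finite-dimensional subspace of $M$ mapping onto $\overline W$. Then $\sigma W\subset W+M'$ for $\sigma\in\Sigma$. Since $\Sigma$ is finite and $W$ is finite-dimensional, there is a finite-dimensional $W'\subset M'$ with $\sigma W\subset W+W'$ for all $\sigma$, and we may enlarge $W'$ to be stable. Then $W+W'$ is stable. For a group take for $\Sigma$ the generators and their inverses, and for a Lie ring the generators; a subspace is stable under $\Sigma$ if and only if it is stable under the group or Lie ring.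
\end{proof}

A group $\Pi$ is \emph{polycyclic} if it has a series $\Pi=\Pi_1\supset\Pi_2\supset\dots\supset\Pi_{q+1}=1$ with $\Pi_{i+1}$ normal in $\Pi_i$ and $\Pi_i/\Pi_{i+1}$ cyclic. A finitely generated nilpotent group is polycyclic, because the factors of its lower central series are finitely generated abelian groups.

\begin{lemma}\label{lem:poly}
Let a polycyclic group $\Pi$ act $k$-linearly on $M$ by locally unipotent operators. Then $M$ is locally finite.
\end{lemma}

\begin{proof}
Let $c_i\in\Pi_i$ generate $\Pi_i/\Pi_{i+1}$. Then $\Pi_i=\langle c_i\rangle\Pi_{i+1}$, so $\Pi=\langle c_1\rangle\langle c_2\rangle\cdots\langle c_q\rangle$. For $m\in M$ put $W_{q+1}=km$ and let $W_i$ be the span of $\langle c_i\rangle W_{i+1}$. If $W_{i+1}$ is finite-dimensional, some $(c_i-1)^N$ kills it. The space $\sum_{j<N}(c_i-1)^jW_{i+1}$ is finite-dimensional and $c_i$-stable, hence $c_i^{-1}$-stable, so it contains $W_i$. Thus $W_1$ is finite-dimensional, and it contains the span of $\Pi m$, which is stable.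
\end{proof}

Next we treat a single quotient $M$ of the filtration. It has finite rank over $S$, which suggests applying Kolchin's theorem over $Q=\operatorname{Frac}S$. But $\Gamma$ moves the scalars, so only the subgroup $H$ acting trivially on $S$ is $Q$-linear. Kolchin's theorem needs no finite generation, so it applies to $H$. The quotient $\Gamma/H$ is controlled by the local finiteness of $S$.

\begin{lemma}\label{lem:module}
Let $S$ be a domain of finite transcendence degree over $k$ and $\Gamma$ a finitely generated group acting unipotently on $S$, with $S$ locally finite. Let $M$ be a torsion-free $S$-module of finite rank with a $k$-linear action of $\Gamma$ by locally unipotent operators such that $\gamma(sm)=\gamma(s)\gamma(m)$. Then $M$ is locally finite.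
\end{lemma}

\begin{proof}
Let $H$ be the kernel of $\Gamma\to\operatorname{Aut}(S)$, and let $F\subset S$ be a finite-dimensional stable subspace containing a transcendence basis. If $\gamma$ is trivial on $F$, then $\log(\gamma|_S)$ vanishes on the basis, hence on $S$ by Lemma~\ref{lem:alg}, so $\gamma\in H$. Thus $\Gamma/H$ embeds in $GL(F)$ as a group of unipotent operators. By Kolchin's theorem it is nilpotent, and it is finitely generated.

We induct on the rank $\rho$ of $M$. If $\rho=0$, then $M=0$. Let $\rho>0$, and let $M_Q=Q\otimes_SM\supset M$, a $Q$-vector space of dimension $\rho$. Each $h\in H$ is $S$-linear, so it extends $Q$-linearly to $M_Q$, and $(h-1)^N(m/s)=((h-1)^Nm)/s$ shows that the extension is unipotent. By Kolchin's theorem over $Q$, $H$ fixes some $m/s\ne0$, hence also $m$; so $M^H\neq0$. The subspace $M^H$ is an $S$-submodule, and it is $\Gamma$-stable because $H$ is normal. The quotient $M/M^H$ is torsion-free: if $sm\in M^H$ with $s\ne0$, then $s(hm-m)=0$ for $h\in H$, so $m\in M^H$. Its rank is less than $\rho$, so it is locally finite by induction. On $M^H$ the group $\Gamma$ acts through $\Gamma/H$, so $M^H$ is locally finite by Lemma~\ref{lem:poly}. Lemma~\ref{lem:ext}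 finishes the proof.
\end{proof}

Now we construct the filtration. It must be $\Gamma$-stable, so it has to be defined by the whole span $V$ of $\log\Delta$ and not by chosen elements. But nothing so far says that $\Delta$ is finitely generated or that $V$ is finite-dimensional, and then it is not evident that a given $f$ is killed by \emph{all} long products of elements of $V$. The remedy is that $V$ has finite rank over $\operatorname{Frac}B$ and that commutativity forces the coefficients of linear relations into $Q=\operatorname{Frac}S$. They need not lie in $S$: in Example~\ref{ex:filt}, $2\partial_y=\frac{2}{2x+1}\cdot(2x+1)\partial_y$.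

\begin{lemma}\label{lem:filt}
Let $B$ be a domain of finite transcendence degree over $k$, and let $V\subset\operatorname{Der}_k(B)$ be the $k$-span of a set of pairwise commuting LNDs. Put $S=\{b\in B:Vb=0\}$ and
\[
B_m=\{f\in B: w_1\cdots w_mf=0\text{ for all }w_1,\dots,w_m\in V\},\qquad m\ge0 .
\]
Then $0=B_0\subset B_1=S\subset B_2\subset\cdots$ are $S$-submodules with union $B$, and each $B_m/B_{m-1}$ is a torsion-free $S$-module of finite rank.
\end{lemma}

\begin{proof}
The elements of $V$ are $S$-linear, so the $B_m$ are $S$-submodules, and $B_m\subset B_{m+1}$ by definition. Let $\Phi=\operatorname{Frac}B\supset Q=\operatorname{Frac}S$, and extend derivations to $\Phi$; the extensions still commute. By Lemma~\ref{lem:alg}, evaluation on a transcendence basis embeds $\operatorname{Der}_k(\Phi)$ in a finite-dimensional $\Phi$-vector space. So among the given commuting LNDs there are $v_1,\dots,v_r$ forming a $\Phi$-basis of $\Phi V$. Write $v^\alpha=v_1^{\alpha_1}\cdots v_r^{\alpha_r}$. For $b\in B$ only finitely many $v^\alpha b$ are nonzero: if $v_i^{N_i}b=0$, then $v^\alpha b=0$ as soon as some $\alpha_i\ge N_i$.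

\emph{Step 1: if $g\in\Phi$ and $Vg=0$, then $g\in Q$.} We look for an invariant denominator. The ideal $J=\{b\in B:bg\in B\}$ is nonzero, and it is stable under each $v_i$ because $v_i(b)g=v_i(bg)\in B$. Take $0\ne b\in J$ and $\alpha$ with $|\alpha|$ maximal such that $s=v^\alpha b\ne0$. Then $s\in J$ is killed by every $v_i$, hence by $V\subset\sum_i\Phi v_i$, so $s\in S$. Also $sg\in B$ and $V(sg)=0$, so $sg\in S$ and $g=sg/s\in Q$.

\emph{Step 2: $V\subset\sum_iQv_i$.} Write $v\in V$ as $\sum_ig_iv_i$ with $g_i\in\Phi$. For $w\in V$ we have $0=[w,v]=\sum_i\bigl(w(g_i)v_i+g_i[w,v_i]\bigr)=\sum_iw(g_i)v_i$, so $w(g_i)=0$. By Step~1, $g_i\in Q$.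

\emph{Step 3: the filtration.} The elements of $V$ kill $Q$, so they are $Q$-linear on $\Phi$. By Step~2 each product $w_1\cdots w_m$ is a $Q$-linear combination of the $v^\alpha$ with $|\alpha|=m$, and these are themselves such products. Hence
\[
B_m=\{f\in B:v^\alpha f=0\text{ for all }|\alpha|=m\},
\]
and every $f$ lies in $B_m$ for large $m$. For $m\ge1$, $f\in B_m$ and $|\alpha|=m-1$ we have $Vv^\alpha f=0$, so $v^\alpha f\in S$. The $S$-linear map $B_m\to\bigoplus_{|\alpha|=m-1}S$, $f\mapsto(v^\alpha f)_\alpha$, has kernel $B_{m-1}$, so $B_m/B_{m-1}$ embeds in a free $S$-module of finite rank.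
\end{proof}

The induction passes from $B$ to $S$, which we do not know to be finitely generated. The following statement is therefore formulated for rings of finite transcendence degree, where Proposition~\ref{prop:solv} is not available, and solvability is a hypothesis.

\begin{proposition}\label{prop:lf}
Let $B$ be a domain of finite transcendence degree over $k$, not necessarily finitely generated, and let $\Gamma$ be a finitely generated solvable group acting unipotently on $B$. Then $B$ is locally finite.
\end{proposition}

\begin{proof}
We induct on $n=\operatorname{trdeg}_kB$. Replace $\Gamma$ by its image in $\operatorname{Aut}(B)$. If $\Gamma=1$ there is nothing to prove, and this covers $n=0$, where all logarithms vanish by Lemma~\ref{lem:alg}. Let $\Gamma\neq1$, let $\Delta$ be the last nontrivial term of the derived series, and let $V$ be the $k$-span of $\log\Delta$. By Lemma~\ref{lem:log}, $\log\Delta$ consists of pairwise commuting LNDs, $V\neq0$, and $\gamma V\gamma^{-1}=V$ for $\gamma\in\Gamma$ because $\Delta$ is normal. Let $S$ and $B_m$ be as in Lemma~\ref{lem:filt}. Each $B_m$ is $\Gamma$-stable, since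
\[
w_1\cdots w_m\gamma f=\gamma\,(\gamma^{-1}w_1\gamma)\cdots(\gamma^{-1}w_m\gamma)f .
\]
In particular $\Gamma$ acts unipotently on $S=B_1$, and $\operatorname{trdeg}_kS<n$ by Lemma~\ref{lem:alg}, so $S$ is locally finite by induction. Lemma~\ref{lem:module} applies to each $B_m/B_{m-1}$. By Lemma~\ref{lem:ext} and induction on $m$ every $B_m$ is locally finite, and so is their union $B$.
\end{proof}

\section{The theorems on unipotent groups}\label{sec:groups}

Let $A=\mathbb K[X]$.

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(a)]
Let $\Gamma\subset U$ be finitely generated. It acts faithfully and unipotently on the domain $A$, so it is solvable by Proposition~\ref{prop:solv}, and $A$ is locally finite under $\Gamma$ by Proposition~\ref{prop:lf}. Proposition~\ref{prop:hull} gives all assertions; $\Gamma$ is nilpotent because the unipotent algebraic group $\overline\Gamma$ is.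
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(e)]
Let $X$ be reduced, $\mathfrak p_1,\dots,\mathfrak p_s$ the minimal primes of $A$, and $\Gamma\subset\operatorname{Aut}(X)$ a finitely generated unipotent group. An element $u\in\Gamma$ permutes the $\mathfrak p_i$, so some power $u^n$, $n\ge1$, preserves each of them. By Lemma~\ref{lem:log}, $\log u=\frac1n\log u^n$ preserves $\mathfrak p_i$, and then so do $u^{\pm1}=\exp(\pm\log u)$. Thus $\Gamma$ acts unipotently on each domain $A/\mathfrak p_i$. Its image in $\operatorname{Aut}(A/\mathfrak p_i)$ is solvable by Proposition~\ref{prop:solv}, so $A/\mathfrak p_i$ is locally finite by Proposition~\ref{prop:lf}. A finite product of locally finite modules is locally finite, and so is any stable subspace of it, by intersecting. As $A$ is reduced, it embeds in $\prod_iA/\mathfrak p_i$, so it is locally finite under $\Gamma$. Proposition~\ref{prop:hull}, which was proved for reduced $X$, applies.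
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
To improve the bound $\dim X$ we enlarge the ground field by the invariants; this is why Proposition~\ref{prop:solv} was stated over any field $k$. Let $k'=\operatorname{Frac}(A^U)$, and let $A'=k'\otimes_{A^U}A$ be the localization of $A$ at $A^U\setminus\{0\}$. It is a finitely generated $k'$-algebra and a domain with the same fraction field as $A$, so its dimension is $\operatorname{trdeg}_{k'}\operatorname{Frac}A=\dim X-\operatorname{trdeg}_{\mathbb K}A^U=r$. The group $U$ acts on $A'$ by $k'$-automorphisms, faithfully because $A\subset A'$, and unipotently because $(u-1)^N(a/s)=((u-1)^Na)/s$. Proposition~\ref{prop:solv} gives $U^{(r)}=1$.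

For sharpness let $A=\mathbb K[x_1,\dots,x_d]$, and let $T$ be the set of endomorphisms $\gamma$ with $\gamma(x_i)=x_i+f_i$, $f_i\in\mathbb K[x_1,\dots,x_{i-1}]$, for $i\le r$, and $\gamma(x_i)=x_i$ for $i>r$.

\emph{$T$ is a unipotent group.} View elements of $A$ as polynomials in $x_1,\dots,x_r$ over $\mathbb K[x_{r+1},\dots,x_d]$, and order the monomials lexicographically with $x_1<\dots<x_r$. All monomials of $f_i$ are smaller than $x_i$, so $\gamma(x^\alpha)-x^\alpha$ involves only monomials smaller than $x^\alpha$. Hence $\gamma-1$ strictly lowers the leading monomial, and since the order is a well-order, $\gamma$ is locally unipotent. It is therefore bijective on $A$ and on each stable subring $\mathbb K[x_1,\dots,x_{i-1}]$, $i\leq r$, and $\gamma^{-1}(x_i)=x_i-\gamma^{-1}(f_i)$ shows that $\gamma^{-1}\in T$. Finally $\gamma'\gamma(x_i)=x_i+f_i'+\gamma'(f_i)$, so $T$ is closed under composition.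

\emph{Invariants.} For $i\le r$ and $f\in\mathbb K[x_1,\dots,x_{i-1}]$ let $\tau_{i,f}\in T$ send $x_i$ to $x_i+f$ and fix the other variables. A polynomial invariant under all $\tau_{i,c}$, $c\in\mathbb K$, does not involve $x_i$. So $A^T=\mathbb K[x_{r+1},\dots,x_d]$, and $T^{(r)}=1$ by the bound just proved.

\emph{Lower bound.} We claim that $\tau_{i,f}\in T^{(j)}$ for all $0\le j<i\le r$ and all $f$. For $j=0$ this holds by definition. Assume it for $j$, and let $j+1<i\leq r$. Then $a=\tau_{j+1,1}$ and $\tau_{i,g}$ lie in $T^{(j)}$. The conjugate $a\tau_{i,g}a^{-1}$ fixes $x_l$ for $l\ne i$ and sends $x_i$ to $x_i+a(g)$, so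
\[
[a,\tau_{i,g}]=\tau_{i,a(g)}\tau_{i,-g}=\tau_{i,\,a(g)-g}\in T^{(j+1)} .
\]
The map $g\mapsto a(g)-g$ is linear over the polynomials in the other variables and sends $x_{j+1}^{n+1}$ to $(n+1)x_{j+1}^n$ plus terms of lower degree. By induction on the degree in $x_{j+1}$, it is surjective on $\mathbb K[x_1,\dots,x_{i-1}]$ in characteristic zero. This proves the claim. For $r\ge1$ we get $1\ne\tau_{r,1}\in T^{(r-1)}$, so the derived length is exactly $r$; for $r=0$ we have $T=1$.
\end{proof}

\begin{remark}
A unipotent subgroup need not be nilpotent. For $r=2$ the commutator formula above, with $j=0$, shows by induction that every term of the lower central series of $T$ contains all $\tau_{2,f}$.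
\end{remark}

\section{Lie rings of locally nilpotent derivations}\label{sec:lie}

Part (c) does not follow formally from the group case: for a Lie ring $L$ of LNDs it is not known in advance that $\exp L$ generates a unipotent group. We therefore run the method again, with two replacements. First, Kolchin's theorem gives way to a form of Engel's theorem. Our Lie rings are not subspaces over the fields in play, so we need a version for sets.

\medskip
\noindent\textbf{Jacobson's theorem} \cite[Ch.~II, Thm.~1]{Jac}\textbf{.} \emph{Let $\mathcal S$ be a set of nilpotent operators on a finite-dimensional vector space $W$, closed under commutators. Then the non-unital associative algebra $\mathcal N$ generated by $\mathcal S$ is nilpotent.}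
\medskip

This is the case of commutators in the theorem on weakly closed sets. If $W\ne0$, the last nonzero term of $W\supset\mathcal NW\supset\mathcal N^2W\supset\cdots$ is killed by $\mathcal S$, so $\mathcal S$ has a nonzero common null vector. Refining this chain to a complete flag gives a basis in which $\mathcal N$ is strictly triangular. Every Lie ring contained in $\mathcal N$ is nilpotent, since a $j$-fold commutator lies in $\mathcal N^j$.

\subsection{Solvability}

The second replacement concerns points. A derivation does not act on the $\mathbb F_p$-points of a reduction, but it acts on the function field $E$ of a component, and it is linear over $E^p$. The degree $[E:E^p]=p^d$ takes over the role of the number of points, and the following lemma that of Lemma~\ref{lem:pgroup}.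

\begin{lemma}\label{lem:insep}
Let $E\supset E_0\supset E^p$ be fields of characteristic $p$ with $[E:E_0]=p^e$, and let $\mathcal L\subset\operatorname{Der}_{E_0}(E)$ be a Lie subring consisting of nilpotent operators. Then $\mathcal L^{(e)}=0$.
\end{lemma}

The proof splits off one degree $p$ at a time by means of a central derivation $z$ with $z^p=0$. For instance, if $E=\mathbb F_p(x,y)$, $E_0=E^p$ and $\mathcal L$ is spanned by $\partial_x$, $x\partial_y$, $\partial_y$, one takes $z=\partial_y$. Its kernel is $\mathbb F_p(x,y^p)$, on which $\mathcal L$ acts through $\partial_x$ alone, and $\mathcal L^{(1)}$ is spanned by $z$.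

\begin{proof}
We induct on $e$. For $e=0$ we have $E=E_0$ and $\mathcal L=0$. Let $e\ge1$ and $\mathcal L\neq0$. To have $p$-th powers available we enlarge $\mathcal L$. By Jacobson's theorem the associative $E_0$-algebra $\mathcal N$ generated by $\mathcal L$ is nilpotent. Put $\mathcal M=\mathcal N\cap\operatorname{Der}_{E_0}(E)\supset\mathcal L$. This is a nilpotent Lie ring of nilpotent operators. It is closed under $D\mapsto D^p$, because in characteristic $p$ the Leibniz formula for $D^p(fg)$ reduces to $D^p(f)g+fD^p(g)$. It suffices to show that $\mathcal M^{(e)}=0$.

The center of $\mathcal M$ contains some $z\ne0$. The powers $z^{p^j}$ lie in $\mathcal M$, commute with $\mathcal M$, and vanish for large $j$. Replacing $z$ by the last nonzero one, we have $z^p=0\ne z$. Let $E_z=\ker z$, a field with $E_0\subset E_z\subsetneq E$. The operator $z$ is $E_z$-linear and nilpotent with one-dimensional kernel, so it has a single Jordan block, and $z^p=0$ gives $[E:E_z]\le p$. Take $t\in E\setminus E_z$. As $t^p\in E_0\subset E_z$ and $t\notin E_z$, the polynomial $T^p-t^p$ is irreducible over $E_z$. Hence $[E:E_z]=p$, $E=E_z(t)$, and $z(t)\ne0$.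

Since $\mathcal M$ commutes with $z$, it preserves $E_z$. Its image in $\operatorname{Der}_{E_0}(E_z)$ is a Lie ring of nilpotent operators, $E_z^p\subset E_0$, and $[E_z:E_0]=p^{e-1}$. By induction $\mathcal M^{(e-1)}$ vanishes on $E_z$. Let $D\in\mathcal M^{(e-1)}$ and $g=D(t)/z(t)$. The derivations $D$ and $gz$ vanish on $E_z$ and agree on $t$, so $D=gz$, and $0=[z,D]=z(g)z$ gives $z(g)=0$. For two such derivations, $[gz,g'z]=(gz(g')-g'z(g))z=0$. So $\mathcal M^{(e-1)}$ is abelian.
\end{proof}

The operators must be nilpotent: for $E=\mathbb F_p(y)$, $E_0=E^p$, $e=1$, the Lie ring spanned by $\partial_y$ and $y\partial_y$ is not abelian, since $[\partial_y,y\partial_y]=\partial_y$, and $y\partial_y$ fixes $y$.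

\begin{proposition}\label{prop:solvlie}
Let $A$ be a finitely generated $k$-algebra that is a domain of dimension $d$, and let $L\subset\operatorname{Der}_k(A)$ be a Lie subring consisting of LNDs. Then $L^{(d)}=0$.
\end{proposition}

\begin{proof}
An element of $L^{(d)}$ involves finitely many elements of $L$, so we may assume that $L$ is generated by $D_1,\dots,D_q$. Suppose $0\neq w\in L^{(d)}$. Let $A=k[a_1,\dots,a_m]$, and fix $i_0$ with $h=w(a_{i_0})\ne0$. The reduction of a domain modulo $p$ may have nilpotent elements and components of unexpected dimension, and $h$ has to survive in a field $E$ with $[E:E^p]=p^d$. We therefore use a model with an explicit presentation.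

\emph{The model.} Let $A$ be integral over the polynomial ring $k[y]=k[y_1,\dots,y_d]$. The field $\operatorname{Frac}A$ is finite and separable over $k(y)$ and generated by the $a_i$, so it has a primitive element that is a $k(y)$-linear combination of the $a_i$; clearing denominators gives a primitive element $\theta\in A$. Its monic minimal polynomial $P$ lies in $k[y][T]$, because $\theta$ is integral over the integrally closed ring $k[y]$, and $\operatorname{disc}P\ne0$. Choose $0\neq g_1\in k[y]$ with $g_1a_i\in k[y][\theta]$ for all $i$. Let $R\subset k$ be a finitely generated subring, generated by the finitely many coefficients involved, such that $A_R=R[a_1,\dots,a_m]$ contains the $D_j(a_i)$, the $y_j$ and $\theta$, and such that $P\in R[y][T]$, $g_1\in R[y]$ and $g_1a_i\in R[y][\theta]$. Then $L$ acts on $A_R$ by $R$-linear derivations. Put $g=g_1\operatorname{disc}P\in R[y]\setminus\{0\}$. As $g_1$ divides $g$, we have $A_R[1/g]=R[y][\theta][1/g]$, and division with remainder by the monic polynomial $P$ gives $R[y][\theta]\cong R[y][T]/(P)$. Hence $A_R[1/g]\cong R[y]_g[T]/(P)$.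

\emph{The field $E$.} By Lemma~\ref{lem:primes} there are a prime $p$ and a homomorphism $x:A_R[1/(gh)]\to\mathbb F_p$. Let $\varphi=x|_R$ and $\bar A=A_R\otimes_{R,\varphi}\mathbb F_p$, and let bars denote reductions along $\varphi$. The map $x$ factors through $\bar A$, and $x(g),x(h)\ne0$. So $\bar g\in\mathbb F_p[y]$ is nonzero, and $h$ has nonzero image in $\bar A_{\bar g}=\mathbb F_p[y]_{\bar g}[T]/(\bar P)$. This ring is a free module over the domain $\mathbb F_p[y]_{\bar g}$, so it embeds in its localization
\[
\Psi=\mathbb F_p(y)\otimes_{\mathbb F_p[y]}\bar A=\mathbb F_p(y)[T]/(\bar P).
\]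
Since $\operatorname{disc}\bar P$ divides $\bar g\neq0$, the polynomial $\bar P$ has no repeated factor, and $\Psi$ is a finite product of finite extensions of $\mathbb F_p(y)$. Let $E=\varepsilon\Psi$, with $\varepsilon$ an idempotent, be a factor in which the image of $h$ is nonzero. With $E_1=\mathbb F_p(y)$, the Frobenius map gives $[E^p:E_1^p]=[E:E_1]$, and comparing the two towers from $E_1^p$ to $E$ yields $[E:E^p]=[E_1:E_1^p]=p^d$.

\emph{The action on $E$.} The Lie ring $L$ acts by derivations on $\bar A$, and these extend uniquely, and compatibly with brackets, to the localization $\Psi$. A derivation $D$ kills $\varepsilon$, because $(1-2\varepsilon)D\varepsilon=0$ and $(1-2\varepsilon)^2=1$; so $L$ acts on $E$. Let $D\in L$ with $D^Na_i=0$ for all $i$, and let $p^l\ge N$. In characteristic $p$ the operator $D^{p^l}$ is a derivation. It kills the generators $\bar a_i$ of the $\mathbb F_p$-algebra $\bar A$, so it vanishes on $\bar A$, on $\Psi$ and on $E$. Every derivation of $E$ kills $E^p$. Thus the image $\mathcal L$ of $L$ is a Lie subring of $\operatorname{Der}_{E^p}(E)$ consisting of nilpotent operators, and $\mathcal L^{(d)}=0$ by Lemma~\ref{lem:insep}. But $w\in L^{(d)}$ sends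 the image of $a_{i_0}$ in $E$ to the nonzero image of $h$, a contradiction.
\end{proof}

\subsection{Local finiteness}

Lemmas~\ref{lem:ext} and~\ref{lem:filt} apply as they stand. Lemmas~\ref{lem:poly} and~\ref{lem:module} need counterparts.

\begin{lemma}\label{lem:polylie}
Let a finitely generated nilpotent Lie ring $N$ act $k$-linearly on $M$ by locally nilpotent operators. Then $M$ is locally finite.
\end{lemma}

\begin{proof}
Let $n_1,\dots,n_s$ generate $N$, and call $[n_{i_1},[n_{i_2},\dots,[n_{i_{\omega-1}},n_{i_\omega}]\dots]]$ a commutator of weight $\omega$. The bracket of commutators of weights $\omega$ and $\omega'$ is an integer combination of commutators of weight $\omega+\omega'$; this follows by induction on $\omega$ from $[[n_i,u],v]=[n_i,[u,v]]-[u,[n_i,v]]$. So the commutators span $N$ additively, and those of weight above the nilpotency class vanish. List the others as $x_1,\dots,x_q$ in order of nondecreasing weight, and put $N_j=\sum_{l\ge j}\mathbb Zx_l$. Then $N_1=N$, $N_{q+1}=0$, and $[x_l,x_j]\in N_{\max(l,j)+1}$; in particular $[N_{j+1},x_j]\subset N_{j+1}$.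

For $m\in M$ put $W_{q+1}=km$ and $W_j=\sum_{e\ge0}x_j^eW_{j+1}$. By descending induction each $W_j$ is finite-dimensional, because a power of $x_j$ kills $W_{j+1}$. We show by descending induction that $N_jW_j\subset W_j$; the case $j=q+1$ is trivial. The space $W_j$ is stable under $x_j$. For $n\in N_{j+1}$ the identity $nx_j^e=x_j\,nx_j^{e-1}+[n,x_j]x_j^{e-1}$ and induction on $e$ give $nx_j^e\in\sum_{e'\le e}x_j^{e'}N_{j+1}$. Hence $nx_j^eW_{j+1}\subset\sum_{e'}x_j^{e'}N_{j+1}W_{j+1}\subset W_j$. For $j=1$ we obtain a finite-dimensional stable subspace containing $m$.
\end{proof}

\begin{lemma}\label{lem:modulelie}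
Let $S$ be a domain of finite transcendence degree over $k$ and $L$ a finitely generated Lie ring acting on $S$ by $k$-linear LNDs, with $S$ locally finite. Let $M$ be a torsion-free $S$-module of finite rank with a $k$-linear action of $L$ by locally nilpotent operators such that $D(sm)=D(s)m+sD(m)$. Then $M$ is locally finite.
\end{lemma}

\begin{proof}
Let $H$ be the ideal of elements of $L$ acting as zero on $S$, and let $F\subset S$ be a finite-dimensional stable subspace containing a transcendence basis. By Lemma~\ref{lem:alg}, $L/H$ acts faithfully on $F$, by nilpotent operators, so it is nilpotent by Jacobson's theorem. We induct on the rank of $M$ and assume $M\neq0$. The elements of $H$ are $S$-linear on $M$ and extend to nilpotent $Q$-linear operators on $Q\otimes_SM$, where $Q=\operatorname{Frac}S$. By Jacobson's theorem they have a common null vector $m/s\ne0$, so $M^H=\{m:Hm=0\}$ is nonzero. It is an $S$-submodule, and it is $L$-stable because $D'Dm=DD'm+[D',D]m=0$ for $D'\in H$, $D\in L$, $m\in M^H$. If $sm\in M^H$ with $s\ne0$, then $sD'm=0$ for $D'\in H$, so $m\in M^H$. Thus $M/M^H$ is torsion-free of smaller rank, hence locally finite by induction. On $M^H$ the action factors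 through $L/H$, and Lemma~\ref{lem:polylie} applies. Lemma~\ref{lem:ext} finishes the proof.
\end{proof}

\begin{proposition}\label{prop:lflie}
Let $B$ be a domain of finite transcendence degree over $k$, and let $L\subset\operatorname{Der}_k(B)$ be a finitely generated solvable Lie subring consisting of LNDs. Then $B$ is locally finite under $L$.
\end{proposition}

\begin{proof}
We induct on $\operatorname{trdeg}_kB$. If $L=0$ there is nothing to prove, and this covers transcendence degree zero. Otherwise let $V\ne0$ be the $k$-span of the last nonzero term of the derived series, which is an abelian ideal of $L$; thus $[V,L]\subset V$. Let $S$ and $B_m$ be as in Lemma~\ref{lem:filt}. For $D\in L$,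
\[
w_1\cdots w_mDf=Dw_1\cdots w_mf+\sum_{i=1}^mw_1\cdots[w_i,D]\cdots w_mf ,
\]
so each $B_m$ is $L$-stable. The ring $S=B_1$ has smaller transcendence degree by Lemma~\ref{lem:alg}, and it is locally finite by the induction hypothesis applied to the image of $L$ in $\operatorname{Der}_k(S)$. Lemma~\ref{lem:modulelie} applies to each $B_m/B_{m-1}$, and Lemma~\ref{lem:ext} with induction on $m$ shows that every $B_m$, and hence $B$, is locally finite.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $A=\mathbb K[X]$, $k'=\operatorname{Frac}(A^L)$ and $A'=k'\otimes_{A^L}A$. As in the proof of (b), $A'\supset A$ is a finitely generated domain over $k'$ of dimension $\dim X-\operatorname{trdeg}_{\mathbb K}A^L$. The formula $D(a/s)=D(a)/s$ embeds $L$ in $\operatorname{Der}_{k'}(A')$ as a Lie ring of LNDs. Proposition~\ref{prop:solvlie} gives the bound on the derived length.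

Let $L_0\subset L$ be a finitely generated Lie subring. It is solvable, so by Proposition~\ref{prop:lflie} it preserves a frame $F$. By Jacobson's theorem $L_0|_F$ generates a nilpotent associative $\mathbb K$-algebra, which contains $(\mathbb KL_0)|_F$ and is strictly triangular in some basis. By Lemma~\ref{lem:lie}(ii), $\mathbb KL_0$ is a finite-dimensional nilpotent Lie algebra of LNDs, and $\exp(\mathbb KL_0)$ is a unipotent algebraic subgroup with logarithm $\mathbb KL_0$. The Lie algebras $\mathbb KL_0$ form a directed family with union $\mathbb KL$, so $\mathbb KL$ consists of LNDs, and the groups $\exp(\mathbb KL_0)$ form a directed family with union $\exp(\mathbb KL)$. By Lemma~\ref{lem:chain}, $\exp(\mathbb KL)$ is the union of a countable chain of these groups, so it is nested unipotent. Taking logarithms, $\mathbb KL$ is the union of the corresponding chain of Lie algebras.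
\end{proof}

\section{Maximal unipotent subgroups}\label{sec:max}

For a general unipotent group, $\log U$ is not a subspace: if $U=\langle u\rangle$ with $u\neq1$, then $\log U=\mathbb Z\log u$. The hull $\widetilde U$ of Proposition~\ref{prop:hull} repairs this. By the proof of Theorem~\ref{thm:main} it exists for every unipotent $U$, it is itself a unipotent subgroup, and $\log\widetilde U$ is a Lie subalgebra contained in $\operatorname{LND}(A)$ by Lemma~\ref{lem:chain}. In the other direction, part (c) shows that $\exp\mathfrak l$ is a unipotent subgroup for every Lie subalgebra $\mathfrak l\subset\operatorname{LND}(A)$.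

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
The union of a nonempty chain of unipotent subgroups is a unipotent subgroup, so by Zorn's lemma every unipotent subgroup lies in a maximal one.

Let $U$ be maximal. Then $U=\widetilde U$, so $U$ is nested and $\log U$ is a Lie subalgebra contained in $\operatorname{LND}(A)$. If $\log U\subset\mathfrak l\subset\operatorname{LND}(A)$ with $\mathfrak l$ a Lie subalgebra, then $\exp\mathfrak l$ is a unipotent subgroup containing $U$. Hence $\exp\mathfrak l=U$ and $\mathfrak l=\log U$, so $\log U$ is maximal.

Conversely, let $\mathfrak l$ be maximal among the Lie subalgebras contained in $\operatorname{LND}(A)$, and let $U'$ be a unipotent subgroup containing $\exp\mathfrak l$. Then $\mathfrak l\subset\log\widetilde{U'}$, so $\mathfrak l=\log\widetilde{U'}$ by maximality, and $U'\subset\widetilde{U'}=\exp\mathfrak l$. Thus $\exp\mathfrak l$ is a maximal unipotent subgroup. The maps $U\mapsto\log U$ and $\mathfrak l\mapsto\exp\mathfrak l$ are mutually inverse by Corollary~\ref{cor:unip}.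
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jac}
Jacobson, \emph{Lie Algebras}.

\bibitem{Per}
Alexander Perepechko, \emph{Structure of connected nested automorphism groups}, arXiv:2312.08359 (2023).

\end{thebibliography}
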